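\title{A non-layered graph forced by two-colorings of Cartesian powers of $K_4$}

\begin{abstract}
A graph is layered if it is a subgraph of the graph induced by two consecutive vertex-layers of a hypercube. It is known that every layered graph appears monochromatically in every $r$-coloring of the vertices of a high Cartesian power of a graph of chromatic number $r+1$. We construct an explicit non-layered graph $H$ such that, for some $n$, every $2$-coloring of the vertices of $K_4^{\square n}$ contains a monochromatic copy of $H$. This answers a question of Alm\'asi, Axenovich and Sagdeev. The value $4$ is the threshold: powers of $K_m$ force a non-layered graph under $2$-colorings if and only if $m\ge 4$. The proof shows that a coloring without a monochromatic $H$ would have to agree, on some $11$-dimensional subcube, with a coloring defined by the sum of the coordinates modulo $4$, and that this coloring itself contains a monochromatic $H$.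
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. The \emph{Cartesian product} $G\square G'$ has vertex set $V(G)\times V(G')$, and $(x_1,x_2)$ is adjacent to $(y_1,y_2)$ if either $x_1y_1\in E(G)$ and $x_2=y_2$, or $x_1=y_1$ and $x_2y_2\in E(G')$. Put $G^{\square 1}=G$ and $G^{\square n}=G^{\square(n-1)}\square G$. Thus the vertices of $G^{\square n}$ are the $n$-tuples of vertices of $G$, and two tuples are adjacent when they differ in exactly one coordinate and the two entries there are adjacent in $G$. We write
\[
G^{\square n}\xrightarrow{r}H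
\]
if every $r$-coloring of the vertices of $G^{\square n}$ contains a monochromatic copy of $H$, that is, a subgraph isomorphic to $H$, not necessarily induced, all of whose vertices have the same color. When this holds for some $n$ we say informally that the powers of $G$ \emph{force} $H$. The relation persists when $G$ is replaced by a graph containing it.

Which graphs are forced? If $G$ has a proper coloring $c_0\colon V(G)\to\mathbb Z_r$, then $x\mapsto\sum_i c_0(x_i)$ is a proper $r$-coloring of $G^{\square n}$, and not even an edge is forced. So chromatic number $r+1$ is the first interesting case, and there the answer involves layers of hypercubes. The hypercube is $Q_n=K_2^{\square n}$ with $V(K_2)=\{0,1\}$. Its $i$th \emph{vertex-layer} is the set of vertices with exactly $i$ ones, and its $i$th \emph{edge-layer} is the subgraph induced by the $i$th and $(i+1)$st vertex-layers. In the language of sets, the $i$th edge-layer consists of the $i$-subsets and $(i+1)$-subsets of an $n$-set, adjacent under inclusion. A graph is \emph{layered} if it is a subgraph of an edge-layer of some hypercube. Layered graphs are bipartite, and they contain no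 $4$-cycle, because two distinct $i$-sets $S,S'$ have at most one common neighbor, namely $S\cup S'$, among the $(i+1)$-sets. The following result is known; we quote it without proof.

\begin{theorem}\label{thm:known}
If $H$ is layered and $G$ has chromatic number $r+1$, then $G^{\square n}\xrightarrow{r}H$ for some $n\in\mathbb N$.
\end{theorem}

It is natural to ask when anything else is forced, and complete graphs $G=K_m$ are the first test. For $m\le r$ no edge is forced. For $m\ge 2r+1$ the triangle, which is not layered, is forced already with $n=1$, since some color appears three times among $2r+1$ vertices. For $r\ge2$ and $r+1\le m\le 2r-1$ exactly the layered graphs are forced, as we show in Theorem~\ref{thm:sharp}(i) by coloring according to the sum of the coordinates modulo $2r$. Neither argument covers $m=2r$, and the smallest case of this kind with $r\ge2$ is the following question, posed in~\cite{AAS}.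

\begin{quote}
\emph{Is there a non-layered graph $H$ and an $n\in\mathbb N$ such that $K_4^{\square n}\xrightarrow{2}H$?}
\end{quote}

There is a reason to guess that the answer is no. The coloring that settles $K_3$ extends to $K_4$: identify the vertices of $K_4$ with $\mathbb Z_4$, and color $X\in\mathbb Z_4^n$ by whether $\sum X_i$ lies in $\{0,1\}$ or in $\{2,3\}$. Each color class induces a bipartite graph without $4$-cycles whose edges all have the form $X\sim X+e_i$, as in an edge-layer. The difference from $K_3$ is that a coordinate can now wrap around from $3$ to $0$, and this turns out to be decisive: the answer is yes.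

\begin{theorem}\label{thm:main}
The graph $H$ of Definition~\ref{def:H} is not layered, and there is an $n\in\mathbb N$ with $K_4^{\square n}\xrightarrow{2}H$.
\end{theorem}

The second theorem shows that $4$ is the threshold for two colors and lists properties that every graph forced by the powers of $K_4$ must have.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(i)] Let $r\ge2$ and $r+1\le m\le 2r-1$. Then $K_m^{\square n}\xrightarrow{r}H'$ for some $n$ if and only if $H'$ is layered.
\item[(ii)] There are a non-layered graph $H'$ and an $n$ with $K_m^{\square n}\xrightarrow{2}H'$ if and only if $m\ge4$. For all $m\ge4$ the graph $H$ of Definition~\ref{def:H} works.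
\item[(iii)] If $K_4^{\square n}\xrightarrow{2}H'$, then $H'$ is a $C_4$-free subgraph of a hypercube and a subgraph of the graph induced by $\{X\in\mathbb Z_4^n:\sum X_i\in\{0,1\}\}$ in $K_4^{\square n}$.
\end{itemize}
\end{theorem}

Section~\ref{sec:colorings} proves Theorem~\ref{thm:sharp}, using Theorem~\ref{thm:main} for part (ii) and Theorem~\ref{thm:known} for one direction of part (i); the proof of Theorem~\ref{thm:main} uses neither Theorem~\ref{thm:known} nor Theorem~\ref{thm:sharp}. The colorings found there dictate the design of $H$, which is constructed and shown to be non-layered in Section~\ref{sec:H}. The proof that $H$ is forced takes a $2$-coloring without a monochromatic $H$ and makes it more and more rigid. In Section~\ref{sec:ramsey} we pass to a subcube in which every line has two vertices of each color and in which the color of a vertex depends only on the sequence of its nonzero entries. In Section~\ref{sec:rigid} we show that such a coloring agrees on an $11$-dimensional subcube with the modulo $4$ coloring above, up to renaming letters and colors; that coloring has a monochromatic $H$. The number $n$ comes from repeated use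 of Ramsey's theorem, and we make no attempt to estimate it.

\subsection*{Notation}
We write $[n]=\{1,\dots,n\}$ and $\Omega=V(K_4)=\{0,1,2,3\}$; elements of $\Omega$ are \emph{letters}. The vertices of $K_4^{\square n}$ are the elements of $\Omega^n$, and two of them are adjacent if they differ in exactly one coordinate. A \emph{line} is a set of four vertices obtained by varying one coordinate. Fixing all but $M$ coordinates gives a \emph{subcube}, which is a copy of $K_4^{\square M}$ whose lines are lines of $\Omega^n$. In a $2$-coloring the colors are the elements of $\mathbb F_2$, and an integer in an equation between colors is read modulo $2$. A $2$-coloring is \emph{balanced} if every line has exactly two vertices of each color. We write $\#_\ell(x)$ for the number of entries of $x$ equal to the letter $\ell$, and $e_i$ for the $i$th unit vector. For a vector $x$ of nonnegative integers put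
\[
\Theta(x)=\{(i,b): 0\le b<x_i\}.
\]
The map $\Theta$ is injective, $|\Theta(x)|=\sum_i x_i$, and $\Theta(x+e_i)=\Theta(x)\cup\{(i,x_i)\}$. So $\Theta$ turns a step $x\to x+e_i$ into an edge of a hypercube.

\section{Colorings with simple color classes}\label{sec:colorings}

A forced graph must fit into a color class of every coloring, so each explicit coloring gives a necessary condition.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
If $H'$ is layered, then $K_{r+1}^{\square n}\xrightarrow{r}H'$ for some $n$ by Theorem~\ref{thm:known}, and $K_{r+1}\subseteq K_m$.

For the converse we give, for every $n$, an $r$-coloring of $K_m^{\square n}$ whose color classes induce layered graphs. Let $V(K_m)=\{0,\dots,m-1\}\subset\mathbb Z$, and give $x$ the color $i\in\{0,\dots,r-1\}$ for which $\sum_l x_l \bmod 2r\in\{2i,2i+1\}$. Let $x,x'$ be adjacent and of the same color $i$. They differ in one coordinate, by some $d$ with $0<|d|\le m-1\le 2r-2$, and $d\equiv 0,\pm1\pmod{2r}$. Hence $d=\pm1$. The two sums are consecutive integers with residues in $\{2i,2i+1\}$, and the smaller one cannot have residue $2i+1$, because $2i+2\not\equiv 2i\pmod{2r}$ for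 $r\ge2$. So the sums are $2j$ and $2j+1$ for some $j$.

Consequently a color class induces a disjoint union, over certain $j$, of the graphs induced by $S_j=\{x:\sum_l x_l\in\{2j,2j+1\}\}$, and all edges have the form $x\sim x+e_l$. The map $\Theta$ embeds the graph on $S_j$ in the $2j$th edge-layer of $Q_{n(m-1)}$. To bring all $j$ into one edge-layer, let $J$ be the largest $j$ that occurs, take a pool of $2J$ new elements, fix a subset $F_j$ of the pool with $|F_j|=2J-2j$, and map $x\in S_j$ to $\Theta(x)\cup F_j$. All images have size $2J$ or $2J+1$, edges are preserved, and images for different $j$ are different because they meet the pool in sets of different sizes. So the color class induces a layered graph, and every monochromatic subgraph is layered.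
\end{proof}

The bound $m\le 2r-1$ was used once, to exclude $|d|=2r-1$. For $r=2$ and $m=4$ the step $d=-3$, from the letter $3$ to the letter $0$, raises the sum by $1$ modulo $4$, and the argument breaks down. The coloring itself remains central, so we name it. For a bijection $\pi\colon\Omega\to\{0,1,2,3\}$, the \emph{cyclic coloring} of $\Omega^n$ is
\[
\kappa_\pi(x)=\Big\lfloor \tfrac12\sum_{i}\pi(x_i)\Big\rfloor \bmod 2 .
\]
Thus $\kappa_\pi(x)=0$ if $\sum_i\pi(x_i)\bmod4\in\{0,1\}$, and $\kappa_\pi(x)=1$ if it lies in $\{2,3\}$. Identify letters with $\mathbb Z_4$, and let $\Gamma_n$ and $\Gamma_n'$ be the subgraphs of $K_4^{\square n}$ induced by the vectors with coordinate sum in $\{0,1\}$ and in $\{2,3\}$. Adding $2$ to one coordinate maps $\Gamma_n$ isomorphically onto $\Gamma_n'$. Applying $\pi$ in every coordinate is an automorphism of $K_4^{\square n}$, and it maps the color classes of $\kappa_\pi$ onto the vertex sets of $\Gamma_n$ and $\Gamma_n'$.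

A second family comes from the other group of order four. Split $\Omega$ into two pairs and color $x$ by the parity of the number of entries in the second pair. We call these three colorings \emph{linear}; they are $\#_2+\#_3$, $\#_1+\#_3$ and $\#_1+\#_2$. Cyclic and linear colorings are balanced: along a line the sum $\sum_i\pi(x_i)$ takes each residue modulo $4$ once, and the varying letter lies twice in each pair.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
Write the letters as pairs $(a,b)\in\mathbb F_2^2$, so that a vertex is a string $(a_1,b_1,\dots,a_n,b_n)$, and use the linear coloring $\sum_i a_i$. An edge changes one letter $(a_i,b_i)$. If its ends have the same color, then $a_i$ does not change, so only $b_i$ changes. Hence every monochromatic edge is an edge of $Q_{2n}$, and $H'\subseteq Q_{2n}$.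

Next use the cyclic coloring with $\pi$ the identity. It shows that $H'$ is a subgraph of $\Gamma_n$ or of $\Gamma_n'$, hence of $\Gamma_n$. It remains to see that $\Gamma_n$ has no $4$-cycle. The ends of an edge of $\Gamma_n$ differ in one coordinate by a nonzero amount, which is the difference of their sums; so every edge is $X\sim X+e_i$ with $\sum_l X_l=0$. A $4$-cycle would therefore be $X,\ X+e_i,\ Y,\ X+e_j$ with $i\ne j$, where $X\neq Y$ have sum $0$ and $Y=X+e_i-e_k=X+e_j-e_l$ for some $k\neq i$ and some $l$. The $i$th coordinate of $e_i-e_k$ is $1$, and the $i$th coordinate of $e_j-e_l$ is $0$ or $-1$. These are different in $\mathbb Z_4$.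
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
For $m\ge4$ use $K_4\subseteq K_m$ and Theorem~\ref{thm:main}. For $m=3$ use part (i) with $r=2$. For $m\le2$ the parity of the coordinate sum is a coloring without monochromatic edges, so only edgeless graphs are forced, and these fit into a vertex-layer of a large hypercube.
\end{proof}

Part (iii) rules out odd cycles and the $4$-cycle, the two simplest non-layered graphs. A non-layered forced graph must be a subgraph of a hypercube and of $\Gamma_n$, and its failure to be layered must be global.

\section{The graph $H$}\label{sec:H}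

\subsection{Construction}

What can $\Gamma_n$ do that an edge-layer cannot? The map $X\mapsto -X$ reverses the direction of every step $X\to X+e_i$ and fixes all vectors with entries in $\{0,2\}$. So in $\mathbb Z_4^n$ a grid of vectors $x\in\{0,1,2\}^n$ and its upside-down copy $-x$ meet at many points that are far apart. In a hypercube the analogous reversal is complementation, and we shall see that a copy of the grid and a complemented copy can be matched at two disjoint sets $\Theta(x)$ but not at three. The graph $H$ consists of two slices of the grid tied together at three such points, in a way that forces the slices to have opposite orientations in any edge-layer.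

For an integer $t$ let $\Lambda_t=\{x\in\{0,1,2\}^9:\sum_i x_i=t\}$, and let $G_t$ be the graph on $\Lambda_t\cup\Lambda_{t+1}$ with edges $x\sim x+e_i$. Let
\[
p_s=2(e_{3s-2}+e_{3s-1}+e_{3s})\in\Lambda_6\qquad(s=1,2,3),
\]
so that $p_1=(2,2,2,0,0,0,0,0,0)$, and $p_2,p_3$ are its shifts by three and six places.

\begin{definition}\label{def:H}
The graph $H$ is the disjoint union of a copy of $G_6$, with vertices $x^+$ for $x\in\Lambda_6\cup\Lambda_7$, and a copy of $G_5$, with vertices $x^-$ for $x\in\Lambda_5\cup\Lambda_6$, together with three further vertices $z_1,z_2,z_3$, where $z_s$ is adjacent to $p_s^+$ and $p_s^-$.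
\end{definition}

We write $\Lambda_t^{\pm}=\{x^{\pm}:x\in\Lambda_t\}$. For $x\in\{0,1,2\}^9$ the set $\Theta(x)$ lies in the $18$-set $U=[9]\times\{0,1\}$, and the $6$-sets $\Theta_s=\Theta(p_s)$, $s=1,2,3$, partition $U$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=1.25,font=\small]
\draw[dotted] (-0.7,0)--(3.7,0) (-0.7,1)--(3.7,1) (-0.7,2)--(3.7,2);
\node[left] at (-0.7,0) {$j$};
\node[left] at (-0.7,1) {$j+1$};
\node[left] at (-0.7,2) {$j+2$};
\node[draw,fill=white] (a) at (0,0) {$\Lambda_6^+$};
\node[draw,fill=white] (b) at (0,1) {$\Lambda_7^+$};
\node[fill=white] (z) at (1.5,1) {$z_1,z_2,z_3$};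
\node[draw,fill=white] (c) at (3,1) {$\Lambda_5^-$};
\node[draw,fill=white] (d) at (3,2) {$\Lambda_6^-$};
\draw[very thick] (a)--(b) (c)--(d);
\draw (a)--(z)--(d);
\draw[dotted] (5.3,0)--(9.7,0) (5.3,1)--(9.7,1);
\node[draw,fill=white] (aa) at (6,0) {$\Lambda_6^+$};
\node[draw,fill=white] (bb) at (6,1) {$\Lambda_7^+$};
\node[fill=white] (zz) at (7.5,1) {$z_1,z_2,z_3$};
\node[draw,fill=white] (cc) at (9,1) {$\Lambda_5^-$};
\node[draw,fill=white] (dd) at (9,0) {$\Lambda_6^-$};
\draw[very thick] (aa)--(bb) (cc)--(dd);
\draw (aa)--(zz)--(dd);
\end{tikzpicture}
\caption{The graph $H$ consists of two slices of the grid $\{0,1,2\}^9$ (thick) joined by three paths through $z_1,z_2,z_3$ (thin). Left: $H$ embeds in three consecutive vertex-layers $j,j+1,j+2$ of a hypercube with both slices upright. Right: in two consecutive vertex-layers one slice would have to be upside down relative to the other, and the three paths make this impossible.}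
\label{fig:H}
\end{figure}

\subsection{Four graphs that contain $H$}

A coloring without a monochromatic $H$ has no monochromatic copy of any graph containing $H$. We use four such graphs. For a set $P$ let $\mathcal L_k(P)$ be the graph on the $k$-subsets and $(k+1)$-subsets of $P$, adjacent under inclusion. Let $|P|=18$ and $y\notin P$, and let $T(P,y)$ be obtained from $\mathcal L_6(P\cup\{y\})$ by adding, for each $6$-subset $S$ of $P$, a vertex $\langle S\rangle$ adjacent to $S$ and to $S\cup\{y\}$. The graph $T(P,y)$ will arise from a line with three vertices of one color, these being $S$, $S\cup\{y\}$ and $\langle S\rangle$. It contains triangles, so it is not itself forced. But its paths of length two from $S$ to $S\cup\{y\}$ explain why the two slices of $H$ are joined through the vertices $z_s$.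

\begin{lemma}\label{lem:hosts}
Each of the following graphs contains $H$.
\begin{itemize}
\item[(a)] The graph $T(P,y)$.
\item[(b)] The product $\mathcal L_{k_1}(P_1)\square\mathcal L_{k_2}(P_2)$, if $k_1\ge6$, $k_2\ge0$, $|P_1|\ge k_1+13$ and $|P_2|\ge k_2+1$.
\item[(c)] The subgraph of the hypercube of subsets of $P$ induced by the sets of sizes $j,j+1,j+2$, if $j\ge6$ and $|P|\ge j+14$.
\item[(d)] The graph $\Gamma'_{11}$. Consequently every cyclic coloring $\kappa_\pi$ of $\Omega^{11}$ has a monochromatic copy of $H$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $P=U$ and map $x^+\mapsto\Theta(x)$, $z_s\mapsto\langle\Theta_s\rangle$, $x^-\mapsto\Theta(x)\cup\{y\}$. The images of the $x^{\pm}$ have size $6$ or $7$, and $y$ distinguishes the two slices. Edges inside a slice are preserved by $\Theta$, and $\langle\Theta_s\rangle$ is adjacent to $\Theta_s$ and $\Theta_s\cup\{y\}$, the images of $p_s^+$ and $p_s^-$.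

(b) Choose disjoint subsets $U$, $\{u\}$, $F_1$ of $P_1$ with $|F_1|=k_1-6$; this needs $18+1+k_1-6=k_1+13$ elements. Choose disjoint subsets $F_2,\{q\}$ of $P_2$ with $|F_2|=k_2$. Map
\[
\begin{aligned}
x^+&\mapsto(\Theta(x)\cup F_1,\ F_2),\\
z_s&\mapsto(\Theta_s\cup F_1,\ F_2\cup\{q\}),\\
x^-&\mapsto(\Theta(x)\cup F_1\cup\{u\},\ F_2\cup\{q\}).
\end{aligned}
\]
The first component has size $|\Theta(x)|+k_1-6\in\{k_1,k_1+1\}$ for $x^+$, size $k_1$ for $z_s$, and size $|\Theta(x)|+k_1-5\in\{k_1,k_1+1\}$ for $x^-$. The path $p_s^+,z_s,p_s^-$ adds $q$ and then $u$, so all edges are preserved. The presence of $q$ and $u$ distinguishes the three kinds of vertices, so the map is injective.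

(c) Choose disjoint $P_1,P_2\subseteq P$ with $|P_1|=j+13$ and $|P_2|=1$, apply (b) with $k_1=j$, $k_2=0$, and map $(S,S')$ to $S\cup S'$. This is the left half of Figure~\ref{fig:H}.

(d) Work in $\mathbb Z_4^{11}$, pad $x\in\{0,1,2\}^9$ with two zeros, and map
\[
x^+\mapsto x,\qquad z_s\mapsto p_s+e_{10},\qquad x^-\mapsto -x+e_{10}-e_{11}.
\]
The coordinate sums are $6,7\equiv2,3$ for $x^+$, $7\equiv3$ for $z_s$, and $-6,-5\equiv2,3$ for $x^-$. An edge inside a slice changes one coordinate of the image, and so does $p_s^+z_s$. Since $2p_s=0$ in $\mathbb Z_4^{11}$, the image of $p_s^-$ is $p_s+e_{10}-e_{11}$, which is adjacent to the image of $z_s$. The last two coordinates are $(0,0)$, $(1,0)$, $(1,3)$ on the three kinds of vertices, and $x\mapsto\pm x$ is injective on $\{0,1,2\}^9$; so the map is injective. The consequence holds because the color class $1$ of $\kappa_\pi$ induces a copy of $\Gamma'_{11}$.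
\end{proof}

Part (d) is the reason for building $H$ from the grid $\{0,1,2\}^9$ rather than from full edge-layers on $U$: the identity $-p_s=p_s$ needs entries equal to $2$. The embedding uses all four letters, since $-1=3$. This is unavoidable: once $H$ is known to be non-layered, the proof of Theorem~\ref{thm:sharp}(i) with $m=3$ shows that the part of $\Gamma'_{n}$ on the letters $0,1,2$ does not contain $H$.

\subsection{$H$ is not layered}

We view the vertices of a hypercube as $0/1$ vectors over $\mathbb Z$ and write $\mathbf 1_S$ for the indicator vector of a set $S$ of coordinates. An \emph{embedding} is an injective map that preserves adjacency. The first step is to show that a slice $G_t$ embeds in an edge-layer only in the way given by $\Theta$, upright or upside down.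

\begin{lemma}\label{lem:slice}
Let $t\in\{5,6\}$ and let $f$ embed $G_t$ in an edge-layer of a hypercube. Then $f$ maps $\Lambda_t$ into one of the two vertex-layers and $\Lambda_{t+1}$ into the other, and there are a vector $c$ and an injective map $\lambda$ from $U$ to the set of coordinates such that
\[
f(x)=c+\varepsilon\,\mathbf 1_{\lambda(\Theta(x))}\qquad(x\in\Lambda_t\cup\Lambda_{t+1}),
\]
where $\varepsilon=1$ if $\Lambda_t$ goes to the lower vertex-layer and $\varepsilon=-1$ otherwise.
\end{lemma}

\begin{proof}
Label each edge of $G_t$ by the coordinate in which the images of its ends differ. We use two facts.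

\emph{(1) Distinct edges with a common vertex have distinct labels}, because $f$ is injective.

\emph{(2) Opposite edges of a $6$-cycle have equal labels.} Let $l_1,\dots,l_6$ be the labels in cyclic order. In an edge-layer the steps alternately raise and lower a coordinate, and the total change is zero, so $\{l_1,l_3,l_5\}=\{l_2,l_4,l_6\}$ as multisets. By (1), $l_1\ne l_2$ and $l_1\neq l_6$, so $l_1=l_4$. In the same way $l_3\notin\{l_2,l_4\}$ gives $l_3=l_6$, and $l_5\notin\{l_4,l_6\}$ gives $l_5=l_2$.

\emph{Moves.} Let $x\ne x'$ be in $\Lambda_t$. There are $j,k$ with $x_j>x'_j$ and $x_k<x'_k$; in particular $x_j\ge1$ and $x_k\le1$. The vector $x-e_j+e_k\in\Lambda_t$ is joined to $x$ by the path $x,\ x+e_k,\ x+e_k-e_j$, and it is closer to $x'$ in the $\ell_1$-distance. Repeating such moves leads from $x$ to $x'$, and no move touches a coordinate in which $x$ and $x'$ agree. Every vertex of $\Lambda_{t+1}$ has a neighbor in $\Lambda_t$, so $G_t$ is connected. A connected bipartite graph has only one bipartition, which gives the first assertion.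

\emph{The label of $x\to x+e_i$ depends only on $(i,x_i)$.} Let $x\in\Lambda_t$ with $x_i\le1$, and let $i,j,k$ be distinct with $x_j\ge1$, $x_k\le1$. Then
\[
x,\quad x+e_i,\quad x+e_i-e_j,\quad x+e_i-e_j+e_k,\quad x-e_j+e_k,\quad x+e_k
\]
is a $6$-cycle in $G_t$ whose first and fourth edges are the edges in direction $i$ at $x$ and at $x-e_j+e_k$. By (2) they have the same label. If $x,x'\in\Lambda_t$ have $x_i=x_i'\le 1$, the moves from $x$ to $x'$ all have $j,k\ne i$, so the label is carried from $x$ to $x'$. This defines $\lambda(i,b)$ for $(i,b)\in U$.

\emph{The map $\lambda$ is injective.} Let $i\ne i'$ and $b,b'\in\{0,1\}$. There is $x\in\Lambda_t$ with $x_i=b$ and $x_{i'}=b'$, since the other seven coordinates can have any sum from $0$ to $14$ and $3\le t-b-b'\le6$. The edges at $x$ in directions $i$ and $i'$ give $\lambda(i,b)\ne\lambda(i',b')$ by (1). Suppose next that $\lambda(i,0)=\lambda(i,1)$. Choose $x\in\Lambda_t$ with $x_i=0$ and $j\ne i$ with $x_j\ge1$, and follow the path $x,\ x+e_i,\ x+e_i-e_j,\ x+2e_i-e_j$. The first and third steps have the same label and both go from $\Lambda_t$ to $\Lambda_{t+1}$, so they change the same coordinate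 in the same direction, while the second step has another label by (1). That coordinate would change by $2$, which is impossible for $0/1$ vectors.

Along an edge $x\to x+e_i$ both $f(x)$ and $\varepsilon\,\mathbf 1_{\lambda(\Theta(x))}$ change by $\varepsilon\,\mathbf 1_{\{\lambda(i,x_i)\}}$. So their difference is constant on the connected graph $G_t$.
\end{proof}

The obstruction is easiest to see in an idealized case. Take an upright copy $x\mapsto c^++\mathbf 1_{\lambda^+(\Theta(x))}$ and an upside-down copy $x\mapsto c^--\mathbf 1_{\lambda^-(\Theta(x))}$, and suppose that they \emph{coincide} at $p_1,p_2,p_3$. Then the vector $V_s=\mathbf 1_{\lambda^+(\Theta_s)}+\mathbf 1_{\lambda^-(\Theta_s)}$ equals $c^--c^+$ for each $s$. From $V_1=V_2$, and since $\lambda^+(\Theta_1)$ is disjoint from $\lambda^+(\Theta_2)$, we get $\lambda^+(\Theta_1)\subseteq\lambda^-(\Theta_2)$. From $V_1=V_3$ we get $\lambda^+(\Theta_1)\subseteq\lambda^-(\Theta_3)$. But $\lambda^-(\Theta_2)$ and $\lambda^-(\Theta_3)$ are disjoint. In $H$ the two copies do not coincide at $p_s$ but are at distance two there, and the proof is the same argument with an error term.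

\begin{proposition}\label{prop:nonlayered}
The graph $H$ is not layered.
\end{proposition}

\begin{proof}
Suppose that $f$ embeds $H$ in an edge-layer. Apply Lemma~\ref{lem:slice} to both slices, obtaining $c^{\pm},\lambda^{\pm},\varepsilon^{\pm}$. The vertices $p_1^+$ and $p_1^-$ have the common neighbor $z_1$, so their images lie in the same vertex-layer. Hence $\Lambda_6^+$ and $\Lambda_6^-$ go to the same vertex-layer and $\Lambda_5^-$ goes to the other one. The sign $\varepsilon^+$ is determined by the layer of $\Lambda_6^+$ and the sign $\varepsilon^-$ by the layer of $\Lambda_5^-$, so $\varepsilon^-=-\varepsilon^+$. With $V_s$ as above,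
\[
f(p_s^+)-f(p_s^-)=c^+-c^-+\varepsilon^+V_s\qquad(s=1,2,3).
\]
The left side has $\ell_1$-norm at most $2$, so $\|V_1-V_s\|_1\le4$ for $s=2,3$.

Fix $s\in\{2,3\}$. We have $\|V_1\|_1=\|V_s\|_1=12$, and $|a-b|=a+b-2\min(a,b)$, so
\[
24-2\sum_i\min\big(V_1(i),V_s(i)\big)=\|V_1-V_s\|_1\le4 .
\]
Thus the sum of the minima is at least $10$. For nonnegative integers $\min(a,b)\le ab$, so the inner product $V_1\cdot V_s$ is at least $10$. Of its four terms, $|\lambda^+(\Theta_1)\cap\lambda^+(\Theta_s)|$ and $|\lambda^-(\Theta_1)\cap\lambda^-(\Theta_s)|$ vanish because $\lambda^{\pm}$ are injective and $\Theta_1\cap\Theta_s=\emptyset$. Therefore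
\[
10\le|\lambda^+(\Theta_1)\cap\lambda^-(\Theta_s)|+|\lambda^-(\Theta_1)\cap\lambda^+(\Theta_s)| .
\]
The second term is at most $6$, so $|\lambda^+(\Theta_1)\cap\lambda^-(\Theta_s)|\ge4$. For $s=2$ and $s=3$ these are disjoint subsets of the $6$-set $\lambda^+(\Theta_1)$, and $4+4>6$.
\end{proof}

\begin{remark}
The last count explains the parameters. If the sets $\Theta_s$ had size $a$, it would give two disjoint subsets of size at least $a-2$ in an $a$-set, a contradiction only for $a\ge5$. The points $p_s$ have entries in $\{0,2\}$, so $a$ is even. Taking $a=6$ costs three coordinates for each of the three points.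
\end{remark}

\begin{remark}
All three connecting paths are needed: $H-z_3$ is layered. Take a $6$-set $\Theta_3'$ and two elements $a,b$, all new, and a bijection $\sigma\colon U\to\Theta_1\cup\Theta_2\cup\Theta_3'$ with $\sigma(\Theta_1)=\Theta_2$, $\sigma(\Theta_2)=\Theta_1$, $\sigma(\Theta_3)=\Theta_3'$. Map $x^+\mapsto\Theta(x)\cup\Theta_3'\cup\{a\}$, $x^-\mapsto\sigma(U\setminus\Theta(x))\cup\{b\}$, and $z_s\mapsto\Theta_s\cup\Theta_3'\cup\{a,b\}$ for $s=1,2$. All images have size $13$ or $14$, the elements $a,b$ distinguish the three kinds of vertices, and $p_s^+$, $p_s^-$ go to $\Theta_s\cup\Theta_3'\cup\{a\}$ and $\Theta_s\cup\Theta_3'\cup\{b\}$.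
\end{remark}

\section{Two Ramsey reductions}\label{sec:ramsey}

We use Ramsey's theorem for hypergraphs: for all positive integers $k,q,N$ there is an $R$ such that for every coloring of the $k$-subsets of $[R]$ with $q$ colors there is an $N$-subset of $[R]$ that is \emph{homogeneous}, meaning that all its $k$-subsets have the same color.

\subsection{Colorings that depend only on words}

The \emph{word} of $x\in\Omega^n$ is the sequence of its nonzero entries, in order; for example, $(0,2,1,0,1)$ has the word $211$. Words are finite sequences over $\{1,2,3\}$, $|A|$ is the length of $A$, concatenation is written as juxtaposition, and $1^g$ is a run of $g$ ones.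

\begin{lemma}\label{lem:word}
For all $K\le N$ there is an $n$ such that for every $2$-coloring $c$ of $\Omega^n$ there are a set $I\subseteq[n]$ with $|I|=N$ and a function $\chi$ on the words of length at most $K$ such that $c(x)=\chi(\text{word of }x)$ for every $x$ whose nonzero coordinates lie in $I$ and number at most $K$.
\end{lemma}

\begin{proof}
Color a $K$-subset $\{i_1<\dots<i_K\}$ of $[n]$ by the function $\Omega^K\to\mathbb F_2$ that sends $(a_1,\dots,a_K)$ to the color of the vertex with $a_t$ in coordinate $i_t$ for each $t$ and $0$ elsewhere. There are $2^{4^K}$ such functions, so for large $n$ there is a homogeneous set $I'$ of size $N+K$, with common function $\Phi$. Let $I$ consist of the first $N$ elements of $I'$. If $x$ has its nonzero coordinates in $I$ and word $w$ of length $k\le K$, complete the set of nonzero coordinates to a $K$-subset of $I'$ by adding $K-k$ elements of $I'\setminus I$. These come after all elements of $I$, so $c(x)=\Phi(w0^{K-k})$, which depends only on $w$.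
\end{proof}

The lemma converts equalities between values of $\chi$ into monochromatic layers. If a set $P$ of consecutive elements of $I$ carries only the letters $0$ and $1$, it spans a hypercube, and a vertex with $\gamma$ ones on $P$ contributes $1^\gamma$ to the word wherever the ones are placed. So $\chi(A1^\gamma B)$ is the common color of a whole vertex-layer.

\subsection{A balanced subcube}

\begin{proposition}\label{prop:balanced}
For every $M$ there is an $n$ such that for every $2$-coloring of $\Omega^n$ without a monochromatic $H$ one can fix all but $M$ coordinates so that the induced coloring of $\Omega^M$ is balanced.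
\end{proposition}

A line that is not balanced has three letters of one color. Three letters contain either the pair $\{0,1\}$ and a letter $\ell\in\{2,3\}$, or the pair $\{2,3\}$ and a letter $\ell\in\{0,1\}$. We want each case to spread from the line to a monochromatic $T(P,y)$, with $y$ the coordinate of the line, the pair encoding subsets of $P\cup\{y\}$, and $\ell$ at $y$ encoding the vertices $\langle S\rangle$. For the pair $\{0,1\}$, Lemma~\ref{lem:word} does this for all lines at once, provided that $y$ is immediately preceded by $18$ coordinates with six ones and twelve zeros. The pair $\{2,3\}$ needs a second symmetry, in which $2$ plays the role of the blank letter, and Lemma~\ref{lem:word} does not supply it. We obtain it by reserving for each of the $M$ free coordinates a long block of candidate coordinates and applying Ramsey's theorem inside the blocks one at a time. The symmetry in one block must hold whatever the other blocks finally contain. When block $j$ is treated, the blocks after it are already settled and have four possible states each, while the blocks before it are not settled and all their states must be allowed for. Hence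 the size of block $j$ depends on the sizes of the earlier blocks.

\begin{proof}
Choose $r_1,\dots,r_M$ in this order: put $N_j=4^{M-j}\prod_{i<j}4^{r_i}$, and let $r_j$ be so large that every coloring of the $7$-subsets of $[r_j]$ with $16^{N_j}$ colors has a homogeneous $20$-subset. Let $\rho=\sum_j r_j$, and let $n$ be given by Lemma~\ref{lem:word} for $K=7\rho$ and $N=19\rho$. Take a coloring of $\Omega^n$ without a monochromatic $H$, and let $I,\chi$ be as in the lemma. Set all coordinates outside $I$ to $0$.

Split $I$, in order, into $\rho$ groups of $19$ consecutive elements. In each group the first $18$ coordinates form a \emph{zone} and the last one is a \emph{slot}. Every slot has a zone because we do not yet know which slots will be free. Unless we say otherwise, each zone carries six ones followed by twelve zeros. The first $r_1$ slots form block $1$, the next $r_2$ slots form block $2$, and so on. The slots of block $j$ are identified in order with $[r_j]$, and a \emph{state} of block $j$ is an element of $\Omega^{r_j}$. Every vertex below has at most seven nonzero entries in each group, so its color is determined by its word.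

For a $7$-subset $D$ of $[r_j]$ and $\ell\in\Omega$ let $\sigma_j(D,\ell)$ be the state with $\ell$ at $\min D$, with $3$ on $D\setminus\{\min D\}$, and with $2$ elsewhere. For $j=M,M-1,\dots,1$ we choose a $7$-subset $D_j$ of $[r_j]$, and we call the four states $\sigma_j(D_j,\ell)$, $\ell\in\Omega$, the \emph{final states} of block $j$. Suppose that $D_i$ has been chosen for $i>j$. A \emph{context} for $j$ is a choice of arbitrary states of the blocks $i<j$ and final states of the blocks $i>j$; there are $N_j$ contexts. Color a $7$-subset $D$ of $[r_j]$ by the array, over all contexts and all $\ell\in\Omega$, of the colors of the vertices with block $j$ in state $\sigma_j(D,\ell)$. There are $16^{N_j}$ arrays, so there is a homogeneous set $\{q_j<y_j<\cdots\}$ of size $20$. Let $P_j$ be the set of its last $18$ elements, and let $D_j$ consist of $y_j$ and six elements of $P_j$. By homogeneity: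
\begin{itemize}
\item[$(*)$] in each context for $j$, the color of the vertex with block $j$ in state $\sigma_j(D,\ell)$, for a $7$-set $D\subseteq\{q_j,y_j\}\cup P_j$, depends only on $\ell$.
\end{itemize}

The four final states of block $j$ differ only at the slot $y_j=\min D_j$. So the vertices with every block in a final state form a subcube with free coordinates $y_1,\dots,y_M$. Suppose that a line of this subcube, in coordinate $y_j$, is not balanced. The states of the other blocks on this line form a context for $j$; keep them fixed, and let $a_\ell$ be the color of the vertex of the line with $\ell$ at $y_j$.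

\emph{Case $a_0=a_1=a_\ell$ with $\ell\in\{2,3\}$.} Let $P$ be the zone immediately before the slot $y_j$, and vary only the coordinates in the group $P\cup\{y_j\}$. Represent a $6$- or $7$-subset $S$ of $P\cup\{y_j\}$ by $1$ on $S$ and $0$ on the rest of the group. The group contributes $1^6$ or $1^7$ to the word, exactly as for the vertex of the line with $0$ or $1$ at $y_j$; so the color is $a_0$ or $a_1$. Represent $\langle S\rangle$, for a $6$-set $S\subseteq P$, by $1$ on $S$, $0$ on $P\setminus S$ and $\ell$ at $y_j$. The group contributes $1^6\ell$, so the color is $a_\ell$, and this vertex differs from those of $S$ and $S\cup\{y_j\}$ only at $y_j$. We have a monochromatic copy of $T(P,y_j)$.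

\emph{Case $a_2=a_3=a_\ell$ with $\ell\in\{0,1\}$.} Vary only the slots in $P_j\cup\{y_j\}$. Represent a $6$- or $7$-subset $S$ of $P_j\cup\{y_j\}$ by the state of block $j$ with $3$ on $S$ and $2$ elsewhere. If $|S|=7$ this state is $\sigma_j(S,3)$, and if $|S|=6$ it is $\sigma_j(S\cup\{q_j\},2)$; by $(*)$ the color is $a_3$ or $a_2$. Represent $\langle S\rangle$, for a $6$-set $S\subseteq P_j$, by $\sigma_j(S\cup\{y_j\},\ell)$. Its color is $a_\ell$ by $(*)$, and it differs from the states of $S$ and $S\cup\{y_j\}$ only at $y_j$. We have a monochromatic copy of $T(P_j,y_j)$.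

Both cases contradict Lemma~\ref{lem:hosts}(a), so the subcube is balanced.
\end{proof}

\section{Rigidity of balanced word colorings}\label{sec:rigid}

We now prove that $H$ is forced. Let $K=7000$ and $N=7100$; these values are merely large enough for all constructions below. Let $M$ be the number given by Lemma~\ref{lem:word} for $K$ and $N$, and let $n$ be given by Proposition~\ref{prop:balanced} for $M$. Suppose that some $2$-coloring of $\Omega^n$ has no monochromatic $H$. Proposition~\ref{prop:balanced} gives a balanced coloring of $\Omega^M$ without a monochromatic $H$, and Lemma~\ref{lem:word} gives a set $I\subseteq[M]$ of $N$ coordinates and a function $\chi$ on words of length at most $K$. We fix these for the whole section, set all coordinates outside $I$ to $0$, and derive a contradiction.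

\subsection{Three rules}

\begin{lemma}\label{lem:rules}
Let $A,B,C$ be words. Each rule holds whenever the longest word in it has length at most $K$.
\begin{itemize}
\item[(L)] \emph{Line rule.} The values $\chi(AB),\chi(A1B),\chi(A2B),\chi(A3B)$ contain each color exactly twice.
\item[(R)] \emph{Run rule.} If $\gamma\ge6$, then $\chi(A1^{\gamma}B),\chi(A1^{\gamma+1}B),\chi(A1^{\gamma+2}B)$ are not all equal.
\item[(S)] \emph{Square rule.} If $\gamma,\gamma'\ge6$, then the four values $\chi(A1^{\gamma+\epsilon}B1^{\gamma'+\epsilon'}C)$ with $\epsilon,\epsilon'\in\{0,1\}$ are not all equal.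
\end{itemize}
\end{lemma}

\begin{proof}
In each part we write on successive coordinates of $I$ and put $0$ on the unused ones.

(L) Write $A$, leave one coordinate free, write $B$. The four words are those of the vertices on a line, and the coloring is balanced.

(R) Write $A$, reserve a set $P$ of $\gamma+14$ coordinates for the letters $0,1$, write $B$. If the three values were equal, the vertex-layers $\gamma,\gamma+1,\gamma+2$ of the hypercube on $P$ would have one color, contradicting Lemma~\ref{lem:hosts}(c).

(S) Write $A$, reserve a set $P_1$ of $\gamma+13$ coordinates, write $B$, reserve a set $P_2$ of $\gamma'+1$ coordinates, write $C$. If the four values were equal, $\mathcal L_\gamma(P_1)\square\mathcal L_{\gamma'}(P_2)$ would be monochromatic, contradicting Lemma~\ref{lem:hosts}(b).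

In (R) and (S) the number of coordinates used exceeds the length of the longest word by $12$, and $K+12\le N$.
\end{proof}

We call the four words in (L) the words of the letters $0,1,2,3$ of the line, and we always use (L) in the following form: \emph{if the letters $0,1$ have the same color, then $2$ and $3$ both have the other color; if $0,1$ have different colors, then so do $2,3$.} This is where four letters and two colors enter the argument.

Rules (R) and (S) need runs of at least six ones, so we surround the coordinates that we study by such runs. Given words $A,B$ and integers $\rho_0,\dots,\rho_m\geq 6$ with $|A|+|B|+\sum_i\rho_i+m\le K$, write on successive coordinates of $I$ the word $A$, then $\rho_0$ ones, a free coordinate, $\rho_1$ ones, a free coordinate, and so on up to $\rho_m$ ones, then $B$. The resulting subcube $\Omega^m$ is a \emph{frame}, and its free coordinates are \emph{spots}. If $x\in\Omega^m$ and $w=w_1\cdots w_k$ is the sequence of entries of $x$ in $\{2,3\}$, the corresponding vertex has the word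
\begin{equation}\label{eq:frame}
A1^{\gamma_0}w_11^{\gamma_1}\cdots w_k1^{\gamma_k}B,\qquad \gamma_l\ge\min_i\rho_i\ \text{ for all } l,\qquad \sum_l\gamma_l=\sum_i\rho_i+\#_1(x),
\end{equation}
and its color is the value of $\chi$ on this word. We call the $\gamma_l$ \emph{gaps}.

The model colorings suggest how to split the argument. Normalize a cyclic coloring by $\pi(0)=0$. If $\pi(1)=2$, then lengthening a run of ones always flips the color, and the same holds for the linear colorings $\#_1+\#_3$ and $\#_1+\#_2$. If $\pi(1)$ is odd, the colors along a growing run follow the pattern $0,0,1,1,0,0,\dots$. The linear coloring $\#_2+\#_3$ violates (R). So we distinguish whether or not lengthening a long run always flips the color.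

\subsection{Case I: lengthening a long run always flips the color}

Assume that $\chi(A1^gB)\ne\chi(A1^{g+1}B)$ for all words $A,B$ and all $g\ge200$ with $|A|+|B|+g\le6900$.

Take the frame with $A,B$ empty, $30$ spots and $\rho_0=\dots=\rho_{30}=200$. It uses $6230$ coordinates. Let $C$ be the induced coloring of $\Omega^{30}$. For $w\in\{2,3\}^k$, $k\le30$, put $e(w)=\chi(1^{200}w_11^{200}\cdots w_k1^{200})$. The word \eqref{eq:frame} of $x$ is obtained from this one by lengthening the gaps one unit at a time. Each step acts on a run of length at least $200$ in a word of length at most $6230$, so it flips the color. The number of steps is $6200+\#_1(x)-200(k+1)$, which has the parity of $\#_1(x)$. Hence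
\[
C(x)=e(w)+\#_1(x).
\]
On every line of the frame the letters $0,1$ therefore have different colors, and by (L) so do $2,3$. This says that $e(w)$ flips when one letter of $w$ is changed, so $e(w)=\#_3(w)+f(|w|)$ with $f(k)=e(2^k)$, and
\begin{equation}\label{eq:caseI}
C(x)=\#_1(x)+\#_3(x)+f\big(\#_2(x)+\#_3(x)\big).
\end{equation}
A constant $f$ gives the linear coloring $\#_1+\#_3$, the function $f(k)=k$ gives $\#_1+\#_2$, and $f(k)=\lfloor k/2\rfloor$ gives a cyclic coloring. Any $f$ either resembles one of the first two on three consecutive values or agrees with the third on a long interval.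

\emph{Suppose that $f(j)=f(j+2)$ for some $6\le j\le16$.} If $f(j+1)=f(j)$, use only the letters $0,2$ on the spots; then $C=f(\#_2)$ is constant on the vertex-layers $j,j+1,j+2$ of this $30$-dimensional hypercube. If $f(j+1)=f(j)+1$, use only the letters $0,3$; then $C=\#_3+f(\#_3)$ takes the values $j+f(j)$, $(j+1)+f(j)+1$, $(j+2)+f(j)$ on these layers, and they are equal. Since $30\ge j+14$, this contradicts Lemma~\ref{lem:hosts}(c).

\emph{Suppose that $f(j+2)=f(j)+1$ for all $6\le j\le16$.} There is $j_0\in\{6,7\}$ with $f(j_0)=f(j_0+1)$: if $f(6)\ne f(7)$, then $f(8)=f(6)+1=f(7)$. By induction in steps of two, $f(j_0+t)=f(j_0)+\lfloor t/2\rfloor$ for $0\le t\le11$; the step to $t$ uses $j=j_0+t-2\le16$. Fix $j_0$ spots to the letter $2$, leave $11$ spots free, and fix the others to $0$. For $x\in\Omega^{11}$, \eqref{eq:caseI} gives the color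
\[
f(j_0)+\#_1+\#_3+\big\lfloor(\#_2+\#_3)/2\big\rfloor .
\]
Let $\pi(0)=0$, $\pi(1)=2$, $\pi(2)=1$, $\pi(3)=3$. Then $\sum_i\pi(x_i)=2\#_1+2\#_3+(\#_2+\#_3)$, so the color is $f(j_0)+\kappa_\pi(x)$. This contradicts Lemma~\ref{lem:hosts}(d). Case I is impossible.

\subsection{How $\mathbb Z_4$ appears in Case II: symmetric colorings}\label{sec:toy}

In the remaining case we know only that two neighboring run lengths have the same color in one place, and we must recover a cyclic coloring from this. The mechanism is visible in a simplified setting. Suppose, for this subsection only, that $\chi$ depends only on the vector $p=(\#_1,\#_2,\#_3)$, say $\chi=\varphi(p)$, and that (L) and (R) apply at all points considered. Call $p$ \emph{good} if $\varphi(p)=\varphi(p+e_1)$, and let $p$ be good of color $0$.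

By (R), $\varphi(p-e_1)=\varphi(p+2e_1)=1$. By (L) at $p$, $\varphi(p+e_2)=\varphi(p+e_3)=1$. At $p+e_1$ the letters $0,1$ have colors $0,1$, so exactly one of $\varphi(p+e_1+e_2)$, $\varphi(p+e_1+e_3)$ is $0$; let $\lambda\in\{2,3\}$ be the letter giving $0$ and $\mu$ the other. By (R), $\varphi(p-e_1+e_\mu)=0$. At $p-e_1$ the letters $0,1$ have colors $1,0$, so $\varphi(p-e_1+e_\lambda)=1$. We have found:
\[
\begin{array}{c|cccc}
s & -1&0&1&2\\ \hline
\varphi(p+se_1) &1&0&0&1\\
\varphi(p+se_1+e_\mu) &0&1&1&\\
\varphi(p+se_1+e_\lambda) &1&1&0&
\end{array}
\]
These are the values of $\lfloor s/2\rfloor$, $\lfloor(s+2)/2\rfloor$ and $\lfloor(s+3)/2\rfloor$ modulo $2$. So $1,\mu,\lambda$ act as $1,2,3$ in $\mathbb Z_4$: the letter $\mu$ flips the color, and $\lambda$ acts as one more letter $1$ together with a flip.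

The table shows that $p'=p+e_\mu$ and $p''=p+e_\lambda-e_1$ are good of color $1$, so the computation can be repeated there. The roles of the letters do not change. Indeed, (L) at $p'$ gives $\varphi(p'+e_\lambda)=0$ and (L) at $p''$ gives $\varphi(p''+e_\mu)=0$. Since $p''+e_\mu=p'+e_\lambda-e_1$, the row of $\lambda$ at $p'$ has equal entries at $s=-1,0$, like the last row of the table. Since $p'+e_\lambda=p''+e_\mu+e_1$, the row of $\mu$ at $p''$ has equal entries at $s=0,1$, like the middle row. The point is that a configuration containing both $\lambda$ and $\mu$ can be reached in two ways.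

For a general $\chi$ three things must be added. The letter $\lambda$ might depend on where it is inserted; Lemma~\ref{lem:one} excludes this, and it is the only place where (S) is used. The repetition must be carried out for all words, which is Lemma~\ref{lem:many}. Finally the first row must be continued beyond $s=2$, which is Lemma~\ref{lem:step}.

\subsection{Case II: two neighboring long runs have the same color}

Assume that there are words $A,B$ and $g\ge200$ with $|A|+|B|+g\le6900$ and $\chi(A1^gB)=\chi(A1^{g+1}B)$, and fix them. Call an integer $h$ with $g\le h\le g+10$ \emph{good} if $\chi(A1^hB)=\chi(A1^{h+1}B)$, and denote this color by $c_h$. So $g$ is good.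

For $0\le k\le11$, $w\in\{2,3\}^k$ and $\gamma=(\gamma_0,\dots,\gamma_k)$ with all $\gamma_l\ge6$, put
\[
W(w;\gamma)=A1^{\gamma_0}w_11^{\gamma_1}\cdots w_k1^{\gamma_k}B,\qquad|\gamma|=\sum_l\gamma_l .
\]
All gaps below are at least $6$, and $|\gamma|\le g+13$ throughout, so all words have length at most $6900+13+11\le K$ and the three rules are available. In Lemmas~\ref{lem:one}--\ref{lem:step} we fix a good $h$ and measure colors relative to $c_h$:
\[
X(w;\gamma)=\chi(W(w;\gamma))+c_h,\qquad F(s)=\chi(A1^{h+s}B)+c_h .
\]
The rules hold for $X$ as they do for $\chi$. We have $F(0)=F(1)=0$, and (R) gives $F(-1)=F(2)=1$; that is, $F(s)=\lfloor s/2\rfloor$ for $-1\le s\le2$.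

\begin{lemma}\label{lem:one}
There is an ordering $\{\lambda,\mu\}=\{2,3\}$ such that for all $x,y\ge6$,
\[
\big(X(\lambda;x,y),\,X(\mu;x,y)\big)=
\begin{cases}
(1,0)&\text{if }x+y=h-1,\\
(1,1)&\text{if }x+y=h,\\
(0,1)&\text{if }x+y=h+1.
\end{cases}
\]
\end{lemma}

\begin{proof}
Apply (L) with the words $A1^x$ and $1^yB$. The letters $0,1$ have colors $F(x+y-h)$ and $F(x+y-h+1)$. This gives:
\begin{itemize}
\item[(i)] if $x+y=h$, then $X(2;x,y)=X(3;x,y)=1$;
\item[(ii)] if $x+y=h\pm1$, then exactly one of $X(2;x,y)$, $X(3;x,y)$ is $0$.
\end{itemize}

We show that the letter of color $0$ is the same at all points with $x+y=h+1$. Otherwise it changes between two neighboring points $(x,y)$ and $(x+1,y-1)$, where $x+y=h+1$, $x\ge6$, $y-1\ge6$. Then for some ordering $\{a,b\}=\{2,3\}$,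
\[
X(a;x,y)=1,\qquad X(b;x+1,y-1)=1 .
\]
We find a point with sum $h-1$ at which both letters have color $0$, contradicting (ii).

Let $x\ge7$. The letter $a$ has color $1$ at $(x,y)$, and by (i) at $(x-1,y)$ and $(x,y-1)$; so $X(a;x-1,y-1)=0$ by (S). The letter $b$ has color $1$ at $(x+1,y-1)$, and by (i) at $(x,y-1)$; so $X(b;x-1,y-1)=0$ by (R) in the first gap.

Let $x=6$, so that $y=h-5\ge195$. The letter $a$ has color $1$ at $(x,y)$, and by (i) at $(x,y-1)$; so $X(a;x,y-2)=0$ by (R) in the second gap. The letter $b$ has color $1$ at $(x+1,y-1)$, and by (i) at $(x,y-1)$ and $(x+1,y-2)$; so $X(b;x,y-2)=0$ by (S).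

Let $\lambda$ be the letter of color $0$ on $x+y=h+1$, and $\mu$ the other. If $x+y=h-1$, then $\mu$ has color $1$ at $(x+1,y)$ and $(x+2,y)$, so $X(\mu;x,y)=0$ by (R), and $X(\lambda;x,y)=1$ by (ii).
\end{proof}

In the cyclic coloring with $1,\mu,\lambda$ acting as $1,2,3$, the word $W(w;\gamma)$ with $|w|=k$ contributes $|\gamma|-h+3\#_\lambda(w)+2\#_\mu(w)=v+2k$ relative to $A1^hB$, where
\[
v=v(w;\gamma)=|\gamma|-h+\#_\lambda(w).
\]
We call $v$ the \emph{height} of $(w;\gamma)$. The expected color is $\lfloor v/2\rfloor+k$, and the next lemma confirms this near height $0$.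

For the induction we describe (L) in terms of heights. Let $|w|=k\ge1$, delete a letter $w_i$ and merge the two gaps next to it. This gives a pair $(u;\delta)$ with $|u|=k-1$ and $|\delta|=|\gamma|$; let $v_u$ be its height. Putting each letter in turn in the place of $w_i$ gives a line as in (L), with the following data.
\[
\begin{array}{c|cccc}
\text{letter}&0&1&\lambda&\mu\\ \hline
\text{number of letters in }\{2,3\}&k-1&k-1&k&k\\
\text{height}&v_u&v_u+1&v_u+1&v_u
\end{array}
\]

\begin{lemma}\label{lem:many}
Let $0\le k\le11$ and $w\in\{2,3\}^k$. If $v=v(w;\gamma)\in\{-1,0,1,2\}$, then $X(w;\gamma)=\lfloor v/2\rfloor+k$.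
\end{lemma}

\begin{proof}
\emph{Reduction to heights $0$ and $1$.} Fix $w$ and suppose that $X(w;\gamma)=k$ for all $\gamma$ of height $0$ or $1$. Increasing a gap by $1$ increases the height by $1$. If $\gamma$ has height $-1$, apply (R) to $\gamma,\gamma+e_0,\gamma+2e_0$, of heights $-1,0,1$: it gives $X(w;\gamma)=k+1$. If $\gamma$ has height $2$, then $|\gamma|=h+2-\#_\lambda(w)\ge191$ is a sum of at most $12$ gaps, so some $\gamma_l\ge8$. Apply (R) to $\gamma-2e_l,\gamma-e_l,\gamma$, of heights $0,1,2$: it gives $X(w;\gamma)=k+1$. Both values agree with the lemma.

We use induction on $k$. For $k=0$ the statement is the formula for $F$. Let $k=1$. For $w=\mu$ the heights $0,1$ mean $|\gamma|=h,h+1$, and for $w=\lambda$ they mean $|\gamma|=h-1,h$. In all four cases $X=1$ by Lemma~\ref{lem:one}, and the reduction applies.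

Let $k\ge2$, and assume the lemma for $k-1$. We must show that $X(w;\gamma)=k$ at heights $0$ and $1$.

(a) \emph{$w$ contains $\lambda$ and $v=1$.} Delete a letter $\lambda$, so $v_u=0$. The letters $0,1$ have heights $0,1$ and both have color $k-1$. By (L), $X(w;\gamma)=k$.

(b) \emph{$w$ contains $\mu$ and $v=0$.} Delete a letter $\mu$, so again $v_u=0$, the letters $0,1$ both have color $k-1$, and $X(w;\gamma)=k$.

If $w$ contains both letters, then (a), (b) and the reduction prove the lemma for $w$ at all four heights. Two cases remain, and in both we compare $w$ with a word containing both letters; this is where $k\ge2$ is used.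

(c) \emph{$w=\lambda^k$ and $v=0$.} Delete a letter, so $v_u=-1$. The letters $0,1$ have heights $-1,0$ and colors $k,\,k-1$, which are different; so $\lambda$ and $\mu$ have different colors. The letter $\mu$ gives a word with both letters, of height $-1$ and color $k+1$. So $X(w;\gamma)=k$.

(d) \emph{$w=\mu^k$ and $v=1$.} Delete a letter, so $v_u=1$. The letters $0,1$ have heights $1,2$ and colors $k-1,\,k$, which are different. The letter $\lambda$ gives a word with both letters, of height $2$ and color $k+1$. So $X(w;\gamma)=k$.

For $\lambda^k$, (a) and (c) cover heights $1$ and $0$; for $\mu^k$, (d) and (b) do. The reduction completes the step.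
\end{proof}

Rule (R) says nothing about $F(3)$, since $F(1)\ne F(2)$. To determine it we use Lemma~\ref{lem:hosts}(c) with the letter $\lambda$ in place of $1$. In $\mathbb Z_4$ the letter $\lambda$ acts as $-1$, so adding copies of $\lambda$ tests the same pattern in the opposite direction.

\begin{lemma}\label{lem:step}
$F(3)=1$. Hence $\chi(A1^{h+2}B)=\chi(A1^{h+3}B)=c_h+1$.
\end{lemma}

\begin{proof}
Suppose that $F(3)=0$. We first show that $X(\lambda^k;\gamma)=k$ at height $3$, for $0\le k\le8$. For $k=0$ this is the assumption. For $k\ge1$ delete a letter, so $v_u=2$. The letter $0$ has height $2$ and color $1+(k-1)=k$ by Lemma~\ref{lem:many}, and the letter $1$ has height $3$ and color $k-1$ by induction. These are different, so $\lambda$ and $\mu$ have different colors. The letter $\mu$ has height $2$ and color $1+k$ by Lemma~\ref{lem:many}. So $X(\lambda^k;\gamma)=k$.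

Take a frame between $A$ and $B$ with $20$ spots and $21$ runs of length at least $6$ and total length $h-5$. This is possible because $h-5\ge195\ge 21\cdot6$, and the frame uses at most $6900+5+20\le K$ coordinates. Use only the letters $0,\lambda$ on the spots. By \eqref{eq:frame}, a vertex with $j$ spots equal to $\lambda$ has a word $W(\lambda^j;\gamma)$ with $|\gamma|=h-5$, of height $j-5$. For $j=6,7,8$ the heights are $1,2,3$, and the values of $X$ are $0+6$, $1+7$ and $8$, all equal to $0$. So the vertex-layers $6,7,8$ of a $20$-dimensional hypercube have one color, contradicting Lemma~\ref{lem:hosts}(c) with $j=6$.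
\end{proof}

We now let $h$ vary. Lemma~\ref{lem:step}, applied to $h=g,g+2,\dots,g+8$ in turn, shows that $g+2i$ is good for $0\le i\le5$, with $c_{g+2i}=c_g+i$. Let $\lambda_i,\mu_i$ be the letters of Lemma~\ref{lem:one} for $h=g+2i$. They do not depend on $i$. Indeed, let $0\le i\le4$ and $x+y=g+2i+1$ with $x,y\ge6$. For $h=g+2i$ the sum is $h+1$, and Lemma~\ref{lem:one} says that $\mu_i$ is the only $\ell\in\{2,3\}$ with $\chi(A1^x\ell1^yB)=c_{g+2i}+1=c_g+i+1$. For $h=g+2i+2$ the sum is $h-1$, and the lemma gives $\chi(A1^x\mu_{i+1}1^yB)=c_{g+2i+2}=c_g+i+1$. So $\mu_{i+1}=\mu_i$, and we write $\lambda,\mu$ for the common letters.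

Let $|w|=k\le11$, and let $v=|\gamma|-g+\#_\lambda(w)$ be the height with respect to $g$. Suppose that $0\le v\le11$, and put $i=\lfloor v/2\rfloor\le5$. The height with respect to $h=g+2i$ is $v-2i\in\{0,1\}$, so Lemma~\ref{lem:many} for this $h$ gives $\chi(W(w;\gamma))=c_{g+2i}+k$, that is,
\begin{equation}\label{eq:caseII}
\chi(W(w;\gamma))=c_g+\lfloor v/2\rfloor+k\qquad(0\le v\le11).
\end{equation}

Finally take a frame between $A$ and $B$ with $11$ spots and $12$ runs of length at least $6$ and total length $g$; here $g\ge200\geq12\cdot 6$, and at most $6900+11\le K$ coordinates are used. For $x\in\Omega^{11}$, \eqref{eq:frame} gives $|\gamma|=g+\#_1(x)$, so $v=\#_1(x)+\#_\lambda(x)$ lies between $0$ and $11$, and $k=\#_\lambda(x)+\#_\mu(x)$. By \eqref{eq:caseII} the color of $x$ is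
\[
c_g+\big\lfloor(\#_1+\#_\lambda)/2\big\rfloor+\#_\lambda+\#_\mu .
\]
Let $\pi(0)=0$, $\pi(1)=1$, $\pi(\mu)=2$, $\pi(\lambda)=3$. Then $\sum_i\pi(x_i)=(\#_1+\#_\lambda)+2(\#_\lambda+\#_\mu)$, so the color is $c_g+\kappa_\pi(x)$. This contradicts Lemma~\ref{lem:hosts}(d). Case II is impossible.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graph $H$ is not layered by Proposition~\ref{prop:nonlayered}. Let $n$ be as chosen at the beginning of this section. A $2$-coloring of $\Omega^n$ without a monochromatic $H$ yields a function $\chi$ that falls under Case I or under its negation, Case II, and both are impossible. Hence $K_4^{\square n}\xrightarrow{2}H$.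
\end{proof}

\begin{thebibliography}{1}

\bibitem{AAS}
N\'ora Alm\'asi, Maria Axenovich, Arsenii Sagdeev,
\emph{Vertex-Ramsey theorems for Cartesian powers of graphs},
arXiv:2608.07102 (2026).

\end{thebibliography}
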